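\title{The monotone triangle polynomial at the reversed staircase}

\begin{abstract}
Let $\alpha(n;k_1,\dots,k_n)$ be the polynomial that counts monotone triangles with
bottom row $k_1<\dots<k_n$. We prove the identity
$\alpha(2n+1;2n+1,2n,\dots,1)=(-1)^n\alpha(n;2,4,\dots,2n)$, conjectured by Riegler,
whose right side is, up to sign, the number of vertically symmetric alternating sign
matrices of size $2n+1$. Both sides are obtained as specializations of one
symmetrization identity, whose value is a quotient of two determinants. The proof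
gives a multivariate refinement and a product formula.
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{monotone triangle} of size $n$ is a triangular array of integers
$(t_{i,j})_{1\le j\le i\le n}$ whose rows increase strictly and whose diagonals
increase weakly to the right:
\[
t_{i,j}<t_{i,j+1},\qquad t_{i+1,j}\le t_{i,j}\le t_{i+1,j+1}.
\]
Its \emph{bottom row} is $(t_{n,1},\dots,t_{n,n})$. For example,
\[
\begin{array}{ccccc}
 & & 3 & & \\
 & 2 & & 5 & \\
2 & & 4 & & 6
\end{array}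
\]
is a monotone triangle of size $3$ with bottom row $(2,4,6)$. It is known that for
each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$
in each variable, whose value at every strictly increasing integer sequence
$k_1<\dots<k_n$ is the number of monotone triangles with bottom row
$(k_1,\dots,k_n)$. A polynomial can be evaluated anywhere, and we ask what $\alpha$
does at sequences that are not increasing.

The first cases can be written down directly. We have $\alpha(1;k_1)=1$ and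
$\alpha(2;k_1,k_2)=k_2-k_1+1$. For $k_1>k_2$ the latter is minus the number of
integers strictly between $k_2$ and $k_1$, so the value at a decreasing sequence is
again a count, up to sign. For $n=3$ put $p=k_2-k_1$ and $q=k_3-k_2$. The middle row
is a pair $(l_1,l_2)$ with $k_1\le l_1\le k_2\le l_2\le k_3$, other than
$(k_2,k_2)$. Over all $(p+1)(q+1)$ such pairs the average of
$\alpha(2;l_1,l_2)=l_2-l_1+1$ is $\frac{p+q}{2}+1$, and the excluded pair has the
value $1$. Hence
\begin{equation}\label{eq:alpha3}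
\alpha(3;k_1,k_2,k_3)=\tfrac12(p+1)(q+1)(p+q+2)-1 .
\end{equation}

The most rigid decreasing sequence is the \emph{reversed staircase}
$(N,N-1,\dots,1)$, where no integer lies strictly between neighbors. We find
$\alpha(2;2,1)=0$, while in \eqref{eq:alpha3} the main term vanishes at $p=q=-1$ and
the correction term survives: $\alpha(3;3,2,1)=-1$. Section~\ref{sec:recursion}
shows that this pattern persists. For even $N$ no term survives, and for $N=2n+1$
exactly one does, namely $(-1)^n\alpha(2n;2n,2n,\dots,4,4,2,2)$. The sign $(-1)^n$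
and the even numbers $2,4,\dots,2n$ thus appear by themselves, and it is tempting to
compare the result with $\alpha(n;2,4,\dots,2n)$. This number is known to count the
vertically symmetric alternating sign matrices of size $2n+1$, that is, the
$(2n+1)\times(2n+1)$ matrices with entries $0,1,-1$ that are symmetric with respect to the
vertical axis and in which the nonzero entries of each row and column alternate in
sign and sum to $1$. We shall not use this interpretation. Riegler~\cite{Riegler}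
conjectured the following identity.

\begin{theorem}\label{thm:main}
For every $n\ge1$,
\[
\alpha(2n+1;2n+1,2n,\dots,1)=(-1)^n\,\alpha(n;2,4,\dots,2n).
\]
\end{theorem}

For $n=1,2,3$ the right side is $-1$, $3$ and $-26$, the last value by
\eqref{eq:alpha3} with $p=q=2$. The proof also gives the following. Let
$M_n=\{1,2,4,5,\dots,3n-2,3n-1\}$ be the set of the $2n$ integers between $1$ and $3n-1$
that are not divisible by $3$.

\begin{theorem}\label{thm:cons}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] $\alpha(2n;2n,2n-1,\dots,1)=0$.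
\item[(b)] $\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2)=\alpha(n;2,4,\dots,2n)$.
\item[(c)] We have
\[
(-1)^n\alpha(2n+1;2n+1,\dots,1)=\alpha(n;2,\dots,2n)
=3^{-n(n-1)}\,
\frac{\prod_{m\in M_n}m\ \prod_{m,m'\in M_n,\ m>m'}(m^2-m'^2)}{\prod_{k=0}^{2n-1}(2k+1)!}.
\]
\end{enumerate}
\end{theorem}

The only result that we take from the literature is Fischer's operator
formula~\cite{Fischer}. With the shift $E_xf(x)=f(x+1)$ and the difference
$\Delta_x=E_x-\mathrm{id}$, it reads
\begin{equation}\label{eq:fischer}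
\alpha(n;k_1,\dots,k_n)=\prod_{1\le p<q\le n}\bigl(\mathrm{id}+E_{k_p}\Delta_{k_q}\bigr)
\prod_{1\le i<j\le n}\frac{k_j-k_i}{j-i}.
\end{equation}
The formula turns $\alpha(N;k)$ into the value at $X_1=\dots=X_N=1$ of a symmetrized
rational function $G_k(X)$ (Section~\ref{sec:sym}). The two sides of
Theorem~\ref{thm:main} involve different numbers of variables and different
exponents, so they cannot be compared term by term. We therefore embed both in a family
$Z_N(X;s)$ with $N$ extra parameters $s_j$, chosen so that $s_j=2$ gives the even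
staircase and $s_j=-1$ the reversed one (Section~\ref{sec:pencil}). Interpolation in
a parameter identifies $Z_N$ with a symmetric polynomial $S_N$ in $2N$ arguments
(Section~\ref{sec:S}). The polynomials $S_N$ satisfy a reduction rule that removes two arguments at a
time, and this rule leads from $2n+1$ variables to $n$
(Section~\ref{sec:special}). It gives Theorem~\ref{thm:main} in a stronger form,
as an identity of Laurent polynomials (Theorem~\ref{thm:multi}).

\medskip
\noindent\emph{Notation.} For a function $h$ of $X_1,\dots,X_N$ put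
$\operatorname{Sym}h=\sum_{\sigma}h(X_{\sigma(1)},\dots,X_{\sigma(N)})$, the sum over
all permutations $\sigma$ of $\{1,\dots,N\}$. In an argument list, $x^{[m]}$ stands
for the value $x$ repeated $m$ times.

\section{Deleting the bottom row}\label{sec:recursion}

The argument that gave \eqref{eq:alpha3} works in every size, and it extends to
arbitrary integer arguments once sums are extended to reversed ranges. For a
polynomial $f$ choose a polynomial $F$ with $F(l+1)-F(l)=f(l)$, and define
$\sum_{l=a}^{b}f(l)=F(b+1)-F(a)$ for all integers $a,b$. This is the usual sum for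
$b\ge a$, it is $0$ for $b=a-1$, and it is $-\sum_{l=b+1}^{a-1}f(l)$ for $b<a-1$.
The extended sum is a polynomial in $a$, $b$ and in any parameters on which $f$
depends polynomially: expand $f$ in the basis $\binom{l}{j}$ and replace
$\binom{l}{j}$ by $\binom{l}{j+1}$ to get $F$.

\begin{proposition}\label{prop:rec}
Let $N\ge2$ and $k\in\mathbb Z^N$. Then
\begin{equation}\label{eq:rec}
\alpha(N;k)=\sum_{I}(-1)^{|I|}\sum_{l}\alpha(N-1;l_1,\dots,l_{N-1}),
\end{equation}
where $I$ runs over the subsets of $\{2,\dots,N-1\}$ without two consecutive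
integers and, in the inner sum, $l_{i-1}=l_i=k_i$ for $i\in I$, while every other
$l_j$ is summed from $k_j$ to $k_{j+1}$.
\end{proposition}

\begin{proof}
Let $k$ be strictly increasing. Deleting the bottom row of a triangle shows that
$\alpha(N;k)$ is the sum of $\alpha(N-1;l)$ over all strictly increasing $l$ with
$k_j\le l_j\le k_{j+1}$. Drop the strictness, and give every interlacing $l$ the
weight $\alpha(N-1;l)$. Since $l_{i-1}\le k_i\le l_i$, strictness fails exactly when
one of the events $B_i\colon l_{i-1}=l_i=k_i$, $2\le i\le N-1$, occurs. The events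
$B_i$ and $B_{i+1}$ exclude each other, because together they would give
$k_i=l_i=k_{i+1}$. Inclusion--exclusion over the $B_i$ is \eqref{eq:rec}.

Both sides of \eqref{eq:rec} are polynomials in $k$. In the coordinates
$k_1,\,k_2-k_1,\dots,k_N-k_{N-1}$ the strictly increasing sequences form a product
of infinite sets, and a polynomial that vanishes on such a product is zero. So
\eqref{eq:rec} holds on all of $\mathbb Z^N$.
\end{proof}

\begin{corollary}\label{cor:collapse}
For $n\ge1$ we have $\alpha(2n;2n,2n-1,\dots,1)=0$ and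
\[
\alpha(2n+1;2n+1,2n,\dots,1)=(-1)^n\,\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2).
\]
\end{corollary}

\begin{proof}
For $k=(N,N-1,\dots,1)$ a free variable $l_j$ is summed from $k_j$ to $k_j-1$, which
gives $0$. Only those $I$ contribute for which the disjoint pairs $\{i-1,i\}$,
$i\in I$, cover $\{1,\dots,N-1\}$. For even $N$ there is no such $I$. For $N=2n+1$
the only one is $I=\{2,4,\dots,2n\}$, and $k_2=2n$, $k_4=2n-2$, \dots, $k_{2n}=2$.
\end{proof}

This proves Theorem~\ref{thm:cons}(a) and shows that Theorem~\ref{thm:main} and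
Theorem~\ref{thm:cons}(b) are equivalent. One might hope that (b) is a case of a
polynomial identity
$\alpha(2n;k_n,k_n,\dots,k_1,k_1)=\alpha(n;k_1,\dots,k_n)$. It is not, so a proof
has to use the spacing of $2,4,\dots,2n$.

\begin{example}\label{ex:doubling}
Let $k=(a+d,a+d,a,a)$ with $d\ge1$. In \eqref{eq:rec} all terms have $l_1=a+d$ and
$l_3=a$. The set $I=\emptyset$ contributes
$-\sum_{x=a+1}^{a+d-1}\alpha(3;a+d,x,a)$, and $I=\{2\}$, $I=\{3\}$ contribute the
terms $x=a+d$ and $x=a$ of the same sum. With $y=x-a$, formula \eqref{eq:alpha3} gives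
\[
-\alpha(3;a+d,x,a)=1+\tfrac12(d-2)(y-1)(d-y-1)=1+\tfrac12(d-2)\bigl(y(d-y)-(d-1)\bigr).
\]
Since $\sum_{y=0}^{d}y(d-y)=\binom{d+1}{3}$, summing over $0\le y\le d$ yields
\[
\alpha(4;a+d,a+d,a,a)=(d+1)+\tfrac1{12}(d+1)(d-1)(d-2)(d-6).
\]
Both sides are polynomials in $d$, so this holds for all $d\in\mathbb Z$. It equals
$\alpha(2;a,a+d)=d+1$ exactly for $d\in\{-1,1,2,6\}$; for $d=3$ the two values are
$2$ and $4$.
\end{example}

\section{From operators to symmetrizers}\label{sec:sym}

The product on which the operators in \eqref{eq:fischer} act is the value at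
$X=(1,\dots,1)$ of the quotient of $\det(X_j^{k_i})$ by the Vandermonde product, and
$E_{k_i}$ multiplies the monomial $X^k$ by $X_i$. This converts the operator into a
polynomial factor. We first recall how such quotients are evaluated when all
variables coincide.

\begin{lemma}\label{lem:confluent}
Let $f_1,\dots,f_M$ be polynomials in one variable, and write
$f_j(x_0+y)=\sum_{l\ge0}c_{j,l}\,y^l$. Then
$\det\bigl(f_j(x_i)\bigr)\big/\prod_{i<j}(x_j-x_i)$ is a symmetric polynomial in
$x_1,\dots,x_M$, and its value at $x_1=\dots=x_M=x_0$ is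
$\det(c_{j,i-1})_{i,j=1}^M$.
\end{lemma}

\begin{proof}
An antisymmetric polynomial is divisible by the Vandermonde product, and the quotient
is symmetric. Put $x_i=x_0+y_i$. By linearity in the columns, the quotient is
\[
\sum_{l_1,\dots,l_M}\ \prod_j c_{j,l_j}\cdot\frac{\det(y_i^{l_j})}{\prod_{i<j}(y_j-y_i)} .
\]
The last factor is zero if two of the $l_j$ agree, and otherwise it is homogeneous of
degree $\sum_j l_j-\binom M2$. This degree is positive, so that the factor vanishes at
$y=0$, unless $(l_1,\dots,l_M)$ is a permutation of $(0,\dots,M-1)$, in which case the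
factor is the sign of that permutation. The surviving terms form $\det(c_{j,i-1})$.
\end{proof}

Put
\[
K(x,y)=\frac{1-x+xy}{y-x},\qquad
G_k(X_1,\dots,X_N)=\operatorname{Sym}\Bigl[\prod_{p<q}K(X_p,X_q)\prod_iX_i^{k_i}\Bigr]
\quad(k\in\mathbb Z^N).
\]
A symmetric factor can be taken out of $\operatorname{Sym}$. In particular, with
$k+e=(k_1+e,\dots,k_N+e)$ for $e\in\mathbb Z$,
\begin{equation}\label{eq:shift}
G_{k+e}=(X_1\cdots X_N)^e\,G_k .
\end{equation}

\begin{lemma}\label{lem:sym}
$G_k$ is a symmetric Laurent polynomial, $\alpha(N;k)=G_k(1,\dots,1)$, and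
$\alpha(N;k+e)=\alpha(N;k)$ for all $e\in\mathbb Z$.
\end{lemma}

\begin{proof}
Let $V=\prod_{p<q}(X_q-X_p)$. A permutation of the variables multiplies $V$ by its
sign, so for $m\in\mathbb Z^N$
\[
W_m:=\operatorname{Sym}\Bigl[\frac{\prod_iX_i^{m_i}}{V}\Bigr]=\frac{\det(X_j^{m_i})}{V}.
\]
If all $m_i\ge0$, Lemma~\ref{lem:confluent} with $x_0=1$ shows that $W_m$ is a
polynomial with $W_m(1,\dots,1)=\det\binom{m_i}{j-1}$. As $\binom{m}{j-1}$ is a
polynomial in $m$ of degree $j-1$ with leading coefficient $1/(j-1)!$, column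
operations reduce this to a Vandermonde determinant, and
$\prod_j(j-1)!=\prod_{i<j}(j-i)$. Thus
\[
W_m(1,\dots,1)=\prod_{i<j}\frac{m_j-m_i}{j-i}.
\]
Since $W_{m+e}=(X_1\cdots X_N)^eW_m$, for arbitrary $m$ the function $W_m$ is a
Laurent polynomial and the same formula holds.

Expand $\prod_{p<q}(1-X_p+X_pX_q)=\sum_\nu c_\nu X_1^{\nu_1}\cdots X_N^{\nu_N}$, so
that $G_k=\sum_\nu c_\nu W_{k+\nu}$. The shift operators commute and
$\mathrm{id}+E_{k_p}\Delta_{k_q}=\mathrm{id}-E_{k_p}+E_{k_p}E_{k_q}$, so the operator in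
\eqref{eq:fischer} is $\sum_\nu c_\nu E_{k_1}^{\nu_1}\cdots E_{k_N}^{\nu_N}$. Hence
\[
\alpha(N;k)=\sum_\nu c_\nu\prod_{i<j}\frac{(k_j+\nu_j)-(k_i+\nu_i)}{j-i}=G_k(1,\dots,1).
\]
The last claim follows from \eqref{eq:shift}.
\end{proof}

\section{A family that joins the two staircases}\label{sec:pencil}

After a shift, the exponent vectors of interest are $(0,2,\dots,2N-2)$ and
$(N-1,\dots,1,0)$. In both cases the variable in position $i$ carries a factor
$f(X_i)^{i-1}g(X_i)^{N-i}$. A common factor of $f$ and $g$ comes out of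
$\operatorname{Sym}$, so only the ratio $f/g$ matters, up to a constant; it is $X^2$
for the even staircase and $X^{-1}$ for the reversed one. We look for a family
$f=s-b(X)$, $g=s-c(X)$, linear in a parameter $s$, with ratio $X^2$ at $s=2$ and
$-X^{-1}$ at $s=-1$. Writing $g_0=2-c$, the two conditions say $2-b=X^2g_0$ and
$X(X^2g_0-3)=-(g_0-3)$, so $g_0=3(X+1)/(X^3+1)$. With
\[
D(X)=X^2-X+1
\]
we are led to
\begin{equation}\label{eq:abc}
a(X)=2-\frac{3(X-1)^2}{D(X)},\qquad b(X)=2-\frac{3X^2}{D(X)},\qquad c(X)=2-\frac{3}{D(X)},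
\end{equation}
where the function $a$ will be forced on us by Lemma~\ref{lem:abc}. The values $2$ and $-1$ only
normalize $s$. The sign in $-X^{-1}$ ties the family to the kernel: $K(x,y)$
vanishes for $y=\theta(x)$ with $\theta(X)=1-X^{-1}$, and the roots of $D$ are the fixed
points of $\theta$. From $D(\theta(X))=D(X)/X^2$ one reads off $c\circ\theta=b$ and
$b\circ\theta=a$. We shall use the values
\begin{equation}\label{eq:values}
\begin{gathered}
2-b=\frac{3X^2}{D},\qquad 2-c=\frac3D,\qquad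
-1-b=\frac{3(X-1)}{D},\qquad -1-c=-\frac{3X(X-1)}{D},\\
a-2=-\frac{3(X-1)^2}{D},\qquad a+1=\frac{3X}{D},
\end{gathered}
\end{equation}
which follow from $X^2-D=X-1$, $1-D=-X(X-1)$ and $D-(X-1)^2=X$. The last one says
\begin{equation}\label{eq:ainv}
a(X)=-1+\frac{3}{X-1+X^{-1}} .
\end{equation}

Call a triple $(\xi,\eta,\zeta)$ of complex numbers \emph{balanced} if
$\xi+\eta+\zeta=0$ and $\xi\eta+\eta\zeta+\zeta\xi=-3$; equivalently, if
$\xi,\eta,\zeta$ are the three roots of a cubic $r^3-3r-\rho$. The order of the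
entries plays no role. The triple $(2,-1,-1)$ is balanced.

\begin{lemma}\label{lem:abc}
\begin{enumerate}
\item[(i)] $K(x,y)\,\bigl(c(y)-c(x)\bigr)=a(x)-b(y)$.
\item[(ii)] If $D(X)\ne0$, the triple $(a(X),b(X),c(X))$ is balanced.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $D(y)-D(x)=(y-x)(x+y-1)$, so
$c(y)-c(x)=3(y-x)(x+y-1)/(D(x)D(y))$. After multiplication by $D(x)D(y)/3$ the left
side of (i) is
\[
\bigl(xy-(x-1)\bigr)\bigl(y+(x-1)\bigr)=xy^2+(x-1)^2y-(x-1)^2,
\]
and the right side is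
\[
y^2D(x)-(x-1)^2D(y)=y^2\bigl(D(x)-(x-1)^2\bigr)+(x-1)^2(y-1)=xy^2+(x-1)^2y-(x-1)^2 .
\]

(ii) The numerators $(X-1)^2$, $X^2$, $1$ in \eqref{eq:abc} have sum $2D$, and their
pairwise products have sum $X^4-2X^3+3X^2-2X+1=D^2$. Hence $a+b+c=6-3\cdot2=0$ and
$ab+bc+ca=12-6\cdot 2\cdot2+9=-3$.
\end{proof}

To have variables in which to interpolate, we use $N$ independent parameters
$s_1,\dots,s_N$ in place of $s$, and define
\begin{equation}\label{eq:Z}
Z_N(X;s)=\operatorname{Sym}\Bigl[\prod_{p<q}K(X_p,X_q)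
\prod_{i=1}^N\Bigl(\prod_{j<i}\bigl(s_j-b(X_i)\bigr)\prod_{j>i}\bigl(s_j-c(X_i)\bigr)\Bigr)\Bigr],
\end{equation}
where only the $X_i$ are permuted. Thus $Z_1=1$. By \eqref{eq:values},
\begin{align}
Z_N(X;2^{[N]})&=\prod_i\Bigl(\frac{3}{D(X_i)}\Bigr)^{N-1}G_{(0,2,\dots,2N-2)}(X),\label{eq:Z2}\\
Z_N(X;(-1)^{[N]})&=(-1)^{\binom N2}\prod_i\Bigl(\frac{3(X_i-1)}{D(X_i)}\Bigr)^{N-1}
G_{(N-1,\dots,1,0)}(X).\label{eq:Zm1}
\end{align}

\subsection*{The case $N=2$}
The whole method is visible here. Write $a_i=a(X_i)$, and likewise $b_i$, $c_i$,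
$D_i$. Then
\[
Z_2=K(X_1,X_2)(s_2-c_1)(s_1-b_2)+K(X_2,X_1)(s_2-c_2)(s_1-b_1).
\]
At $s_2=c_2$ the second term vanishes, and Lemma~\ref{lem:abc}(i) turns the first into
$(a_1-b_2)(s_1-b_2)$. The denominator has disappeared, and $a_1$ enters in the same way
as $s_1$. This suggests that $Z_2$ is a symmetric function of $a_1,a_2,s_1,s_2$. Let
$S=e_2+3$, where $e_2(r_1,\dots,r_4)=\sum_{i<j}r_ir_j$. For a balanced triple we have
$\xi+\eta=-\zeta$ and $\xi\eta=-3-\zeta(\xi+\eta)=\zeta^2-3$, so that
\begin{equation}\label{eq:red2}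
S(\xi,\eta,r,r')=\zeta^2-\zeta(r+r')+rr'=(r-\zeta)(r'-\zeta).
\end{equation}
With $(\xi,\eta,\zeta)=(a_2,c_2,b_2)$ we see that $Z_2$ and $S(a_1,a_2,s_1,s_2)$ agree at
$s_2=c_2$. Both are symmetric in $X_1,X_2$, so they also agree at $s_2=c_1$, and both
have degree at most $1$ in $s_2$. Therefore $Z_2=S(a_1,a_2,s_1,s_2)$.

Now specialize. For $s_1=s_2=2$ and $X_1=X_2=1$, where $a=2$ and $D=1$, formula
\eqref{eq:Z2} gives $9\,\alpha(2;2,4)=S(2,2,2,2)=27$. For $s_1=s_2=-1$ we cannot put
$X_i=1$ at once, since the prefactor in \eqref{eq:Zm1} vanishes there. Instead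
\eqref{eq:red2} with the triple $(-1,-1,2)$ factors the right side:
\[
-\frac{9(X_1-1)(X_2-1)}{D_1D_2}\,G_{(1,0)}=(a_1-2)(a_2-2)=\frac{9(X_1-1)^2(X_2-1)^2}{D_1D_2}.
\]
After cancellation, $G_{(1,0)}=-(X_1-1)(X_2-1)$, which refines $\alpha(2;2,1)=0$.

\subsection*{The recursion for $Z_N$}
The first half of this argument holds for all $N$.

\begin{proposition}\label{prop:Zrec}
Let $N\ge2$. Then $Z_N$ is a polynomial of degree at most $N-1$ in $s_N$, and for
$1\le k\le N$
\[
Z_N\big|_{s_N=c(X_k)}=\prod_{p\ne k}\bigl(a(X_p)-b(X_k)\bigr)\prod_{j<N}\bigl(s_j-b(X_k)\bigr)\;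
Z_{N-1}\bigl((X_p)_{p\ne k};\,s_1,\dots,s_{N-1}\bigr).
\]
\end{proposition}

\begin{proof}
In the term of \eqref{eq:Z} that belongs to $\sigma$, the parameter $s_N$ occurs only
in the $N-1$ factors $s_N-c(X_{\sigma(i)})$, $i<N$. This gives the degree bound, and
it shows that at $s_N=c(X_k)$ the term vanishes unless $\sigma(N)=k$. If
$\sigma(N)=k$, the factors that involve $X_k$ or $s_N$ are
\[
\prod_{p\ne k}K(X_p,X_k)\bigl(c(X_k)-c(X_p)\bigr)\cdot\prod_{j<N}\bigl(s_j-b(X_k)\bigr),
\]
independently of $\sigma$, and the remaining factors form the general term of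
$Z_{N-1}$. Apply Lemma~\ref{lem:abc}(i).
\end{proof}

\section{The polynomials $S_N$ and the key identity}\label{sec:S}

The recursion determines $Z_N$, but it does not show the symmetry between the
$a(X_i)$ and the $s_j$, and it cannot be applied to two parameters $s_j$. We need
the analogue of $e_2+3$: a symmetric polynomial $S_N$ in $2N$ arguments, of degree at
most $N-1$ in each, that factors as in \eqref{eq:red2} whenever two arguments belong
to a balanced triple. We look for it as a quotient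
$\det(f_j(r_i))/\prod_{i<j}(r_j-r_i)$, which depends, up to a constant, only on the
span $V_N$ of the $f_j$. If $V_N$ is the direct sum of the span of $1,r$ and of
$Q\cdot V_{N-1}$, where $Q=(r-\xi)(r-\eta)(r-\zeta)$, then the determinant becomes block
triangular at $r_1=\xi$, $r_2=\eta$ and factors as desired. This has to hold for every
cubic $Q=r^3-3r-\rho$, so we want a basis on which multiplication by $r^3-3r$ is
simple. For $r=w+w^{-1}$ we have $r^3-3r=w^3+w^{-3}$, which points to Chebyshev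
polynomials with indices not divisible by $3$.

Define polynomials $P_m(r)$, $m\in\mathbb Z$, by $P_0=0$, $P_1=1$ and
$P_{m+1}=rP_m-P_{m-1}$. Then
\[
P_m(w+w^{-1})=\frac{w^m-w^{-m}}{w-w^{-1}},
\]
because the right side satisfies the same recurrence. Thus $P_{-m}=-P_m$, and for
$m\ge1$ the polynomial $P_m$ is monic of degree $m-1$. Multiplying $w^m-w^{-m}$ by
$w^3+w^{-3}$ gives
\begin{equation}\label{eq:cheb3}
(r^3-3r)\,P_m=P_{m+3}+P_{m-3}.
\end{equation}
Let $m_1<m_2<\dots<m_{2N}$ be the elements of $M_N$, and put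
\[
S_N(r_1,\dots,r_{2N})=\frac{\det\bigl(P_{m_j}(r_i)\bigr)_{i,j=1}^{2N}}{\prod_{i<j}(r_j-r_i)} .
\]
This is a symmetric polynomial. In each $r_i$ the numerator has degree at most
$3N-2$ and the denominator has degree $2N-1$, so $S_N$ has degree at most $N-1$.
The columns of $S_1$ are $1,r$, so $S_1=1$. The columns $1$, $r$, $r^3-2r$,
$r^4-3r^2+1$ of $S_2$ can be replaced by $1$, $r$, $r^3$, $r^4-3r^2$, and this gives
$S_2=e_2+3$: the columns $1,r,r^3,r^4$ yield the coefficient $e_2$ of $t^2$ in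
$\prod_i(t-r_i)$, as one sees by expanding the Vandermonde determinant in
$r_1,\dots,r_4,t$ along its last row, and the columns $1,r,r^3,-3r^2$ yield $+3$.

\begin{remark}
For $r_i=w_i+w_i^{-1}$, the definition of $S_N$ is the Weyl character formula for the
symplectic character of the partition $\lambda=(N-1,N-1,\dots,1,1,0,0)$, since the
numbers $\lambda_j+2N+1-j$ are the elements of $M_N$. We do not need this.
\end{remark}

\begin{lemma}[Reduction rule]\label{lem:red}
Let $N\ge2$ and let $(\xi,\eta,\zeta)$ be balanced. Then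
\[
S_N(\xi,\eta,r_3,\dots,r_{2N})=\prod_{i=3}^{2N}(r_i-\zeta)\;S_{N-1}(r_3,\dots,r_{2N}).
\]
\end{lemma}

\begin{proof}
Assume first $\xi\ne\eta$. Let $\rho=\xi\eta\zeta$ and
$Q(r)=(r-\xi)(r-\eta)(r-\zeta)=r^3-3r-\rho$. The elements of $M_N$ other than $1,2$ are
the numbers $m+3$ with $m\in M_{N-1}$, and by \eqref{eq:cheb3}
\[
QP_m=P_{m+3}-\rho P_m+P_{m-3}.
\]
Here $m\in M_N$, and $P_{m-3}=\pm P_{|m-3|}$ with $|m-3|\in M_N$, because $3\nmid m$;
both indices are smaller than $m+3$. Replacing each column $P_{m+3}$ by $QP_m$ is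
therefore a unitriangular column operation and leaves the determinant unchanged. In
the rows $r_1=\xi$ and $r_2=\eta$ all the new columns vanish, and the first two columns
$1,r$ give the minor $\eta-\xi$. The matrix is block triangular, so
\[
\det\bigl(P_{m_j}(r_i)\bigr)=(\eta-\xi)\prod_{i\ge3}Q(r_i)\cdot
\det\bigl(P_m(r_i)\bigr)_{i\ge3,\ m\in M_{N-1}} .
\]
Dividing by $(\eta-\xi)\prod_{i\ge3}(r_i-\xi)(r_i-\eta)\prod_{3\le i<j}(r_j-r_i)$ gives the
claim as an identity of polynomials in $r_3,\dots,r_{2N}$.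

If $\xi=\eta$, then $\zeta=-2\xi$ and $-3\xi^2=-3$, so the triple is $(-1,-1,2)$ or
$(1,1,-2)$. These are the values of $(b(X),c(X),a(X))$ at $X=1$ and $X=-1$. This
triple is balanced and $b-c=3(1-X^2)/D\ne0$ for $X\neq\pm1$, so the claim follows by
letting $X\to\pm1$.
\end{proof}

\begin{theorem}[Key identity]\label{thm:key}
For $N\ge1$,
\[
Z_N(X;s)=S_N\bigl(a(X_1),\dots,a(X_N),s_1,\dots,s_N\bigr).
\]
\end{theorem}

\begin{proof}
Induction on $N$; for $N=1$ both sides are $1$. Let $N\ge2$. Both sides are rational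
functions, so we may fix complex numbers $X_i$ with $D(X_i)\ne0$ and with
$c(X_1),\dots,c(X_N)$ pairwise distinct. Both sides are polynomials of degree at most
$N-1$ in $s_N$, so it suffices to compare them at the $N$ points $s_N=c(X_k)$. There
the arguments $a(X_k)$ and $s_N=c(X_k)$ of $S_N$ form a balanced triple with $b(X_k)$.
By symmetry and Lemma~\ref{lem:red}, the right side is
\[
\prod_{p\ne k}\bigl(a(X_p)-b(X_k)\bigr)\prod_{j<N}\bigl(s_j-b(X_k)\bigr)\;
S_{N-1}\bigl((a(X_p))_{p\ne k},\,s_1,\dots,s_{N-1}\bigr).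
\]
By Proposition~\ref{prop:Zrec} and the induction hypothesis, so is the left side.
\end{proof}

\section{The two specializations}\label{sec:special}

We center the exponent vectors at $0$, so that the formulas involve only
$a(X)$ and $D(X)/X=X-1+X^{-1}$.

\begin{theorem}\label{thm:multi}
Let $n\ge1$, and let $a(X)$ be as in \eqref{eq:ainv}.
\begin{enumerate}
\item[(i)] $G_{(1-n,3-n,\dots,n-1)}(X_1,\dots,X_n)$ equals
\[
3^{-n(n-1)}\prod_{i=1}^n(X_i-1+X_i^{-1})^{n-1}\;S_n\bigl(a(X_1),\dots,a(X_n),2^{[n]}\bigr).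
\]
\item[(ii)] $G_{(n,n-1,\dots,-n)}(X_1,\dots,X_{2n+1})$ equals
\[
(-1)^n3^{-n(n+1)}\prod_{i=1}^{2n+1}(X_i-1+X_i^{-1})^{n}\;
S_{n+1}\bigl(a(X_1),\dots,a(X_{2n+1}),-1\bigr).
\]
\item[(iii)] As Laurent polynomials,
\[
G_{(n,n-1,\dots,-n)}(X_1,\dots,X_n,1^{[n+1]})=(-1)^n\,G_{(1-n,3-n,\dots,n-1)}(X_1,\dots,X_n).
\]
\end{enumerate}
The Laurent polynomials in \textup{(i)} and \textup{(ii)} are invariant under
$X_i\mapsto X_i^{-1}$ for each $i$ separately.
\end{theorem}

\begin{proof}
Write $a_i=a(X_i)$ and $D_i=D(X_i)$.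

(i) By \eqref{eq:Z2} and Theorem~\ref{thm:key},
$G_{(0,2,\dots,2n-2)}=3^{-n(n-1)}\prod_iD_i^{n-1}\,S_n(a_1,\dots,a_n,2^{[n]})$.
Multiply by $\prod_iX_i^{1-n}$ and use \eqref{eq:shift}.

(ii) Let $N=2n+1$. As in the case $N=2$, the factor $\prod_i(X_i-1)^{N-1}$ in
\eqref{eq:Zm1} has to be extracted from $S_N(a_1,\dots,a_N,(-1)^{[N]})$.
Lemma~\ref{lem:red} with the triple $(-1,-1,2)$ removes two arguments $-1$ and
produces a factor $r-2$ for each remaining argument $r$. We apply it $n$ times. Each $a_i$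
contributes $(a_i-2)^n$. After the successive steps there remain
$2n-1,2n-3,\dots,1$ arguments $-1$, each contributing $-3$, and
$(2n-1)+\dots+3+1=n^2$. Hence, by \eqref{eq:values},
\[
S_N\bigl(a_1,\dots,a_N,(-1)^{[N]}\bigr)
=(-3)^{n^2}(-3)^{n(2n+1)}\prod_i\frac{(X_i-1)^{2n}}{D_i^{\,n}}\;S_{n+1}(a_1,\dots,a_N,-1).
\]
By \eqref{eq:Zm1} and Theorem~\ref{thm:key}, the left side is also equal to
\[
(-1)^{n(2n+1)}\,3^{2n(2n+1)}\prod_i\frac{(X_i-1)^{2n}}{D_i^{\,2n}}\;G_{(2n,\dots,1,0)} .
\]
The powers of $X_i-1$ cancel exactly. The remaining constant is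
$(-1)^{n^2}3^{n^2-n(2n+1)}=(-1)^n3^{-n(n+1)}$, so
$G_{(2n,\dots,0)}=(-1)^n3^{-n(n+1)}\prod_iD_i^{\,n}\,S_{n+1}(a_1,\dots,a_N,-1)$. Multiply by
$\prod_iX_i^{-n}$.

(iii) The right sides of (i) and (ii) have no pole at $X_i=1$, where $D_i=1$ and
$a_i=2$, so we may substitute. Put $X_{2n+1}=1$ in (ii). The last argument $-1$ now
pairs with $a_{2n+1}=2$, and Lemma~\ref{lem:red} with the triple $(2,-1,-1)$ gives
\[
S_{n+1}(a_1,\dots,a_{2n},2,-1)=\prod_{i\le2n}(a_i+1)\;S_n(a_1,\dots,a_{2n})
=3^{2n}\prod_{i\le 2n}\frac{1}{X_i-1+X_i^{-1}}\;S_n(a_1,\dots,a_{2n}).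
\]
Since $-n(n+1)+2n=-n(n-1)$, we obtain
\[
G_{(n,\dots,-n)}(X_1,\dots,X_{2n},1)=(-1)^n3^{-n(n-1)}
\prod_{i\le2n}(X_i-1+X_i^{-1})^{n-1}\;S_n(a_1,\dots,a_{2n}).
\]
Put $X_{n+1}=\dots=X_{2n}=1$ and compare with (i).

The invariance holds because the right sides of (i) and (ii) depend on $X_i$ only
through $X_i+X_i^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $X_1=\dots=X_n=1$ in Theorem~\ref{thm:multi}(iii). By Lemma~\ref{lem:sym},
$\alpha(2n+1;n,\dots,-n)=(-1)^n\alpha(n;1-n,3-n,\dots,n-1)$, and adding $n+1$ to all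
arguments changes neither side.
\end{proof}

In terms of $S_n$, part (i) at $X_i=1$ says that
\begin{equation}\label{eq:alphaS}
\alpha(n;2,4,\dots,2n)=3^{-n(n-1)}S_n(2^{[2n]}).
\end{equation}
As a check, part (ii) for $n=1$ gives $\alpha(3;3,2,1)=-S_2(2,2,2,-1)/9=-(6+3)/9=-1$,
in agreement with \eqref{eq:alpha3}. For $n=2$ we get
$\alpha(5;5,4,3,2,1)=S_2(2^{[4]})/9=3$.

\begin{remark}[Even length]
The parity of $N$ enters through the cancellation in the proof of (ii). For $N=2n$
the reduction rule removes all arguments $-1$ in $n$ steps. It produces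
$(-3)^{(2n-2)+\dots+2+0}=3^{n(n-1)}$ and
$\prod_i(a_i-2)^n=3^{2n^2}\prod_i(X_i-1)^{2n}D_i^{-n}$, while the prefactor in
\eqref{eq:Zm1} is $(-1)^n3^{2n(2n-1)}\prod_i(X_i-1)^{2n-1}D_i^{1-2n}$. One factor $X_i-1$
is left over for each $i$:
\[
G_{(2n-1,\dots,1,0)}(X_1,\dots,X_{2n})=(-1)^n3^{-n(n-1)}\prod_{i=1}^{2n}(X_i-1)D_i^{\,n-1}\;
S_n(a_1,\dots,a_{2n}).
\]
At $X_i=1$ this gives a second proof of Theorem~\ref{thm:cons}(a).
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:cons}]
Part (a) is contained in Corollary~\ref{cor:collapse}, and (b) follows from that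
corollary and Theorem~\ref{thm:main}. For (c) it remains, by
Theorem~\ref{thm:main} and \eqref{eq:alphaS}, to evaluate $S_n(2^{[2n]})$.
Lemma~\ref{lem:confluent} asks for the expansion of $P_m$ at $r=2$. We claim that
for $m\ge0$
\[
P_m(2+y)=\sum_{k\ge0}\binom{m+k}{2k+1}y^k .
\]
This holds for $m=0,1$. For $m\ge1$, the coefficient of $y^k$ in the recurrence
$P_{m+1}-2P_m+P_{m-1}=yP_m$ is the identity
\[
\binom{m+k+1}{2k+1}-2\binom{m+k}{2k+1}+\binom{m+k-1}{2k+1}=\binom{m+k-1}{2k-1},
\]
with right side $0$ for $k=0$, which is Pascal's rule applied twice. This proves the claim.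
By Lemma~\ref{lem:confluent}, $S_n(2^{[2n]})=\det\binom{m_j+k}{2k+1}$ with rows
$0\le k\le2n-1$ and columns $1\le j\le2n$. Now
\[
\binom{m+k}{2k+1}=\frac{(m+k)(m+k-1)\cdots(m-k)}{(2k+1)!}=\frac{m}{(2k+1)!}\prod_{i=1}^k(m^2-i^2),
\]
and the last product is a monic polynomial of degree $k$ in $m^2$. Taking $m_j$ out of
column $j$ and $1/(2k+1)!$ out of row $k$, row operations leave the Vandermonde
determinant $\prod_{i<j}(m_j^2-m_i^2)$. This is the stated formula.
\end{proof}

\section{The key identity in a multiplicative coordinate}\label{sec:u}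

The map $\theta$ of Section~\ref{sec:pencil} becomes a rotation by a cube root of
unity once its two fixed points are moved to $0$ and $\infty$. In that coordinate the
kernel and the functions $a,b,c$ take the form that matches the substitution
$r=w+w^{-1}$ behind $S_N$, and Theorem~\ref{thm:key} becomes an identity for a
polynomial symmetrizer. Let $\omega=e^{2\pi i/3}$ and
\[
\beta(u,v)=(u-\omega^2v)(u-\omega^2v^{-1}),\qquad \gamma(u,v)=(u-\omega v)(u-\omega v^{-1}).
\]

\begin{corollary}\label{cor:u}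
With $r_i=u_i+u_i^{-1}$, $s_j=v_j+v_j^{-1}$ and with $\operatorname{Sym}$ acting on
$u_1,\dots,u_N$ only,
\begin{multline*}
\operatorname{Sym}\Bigl[\prod_{p<q}\frac{u_q-\omega^2u_p}{u_q-u_p}
\prod_{i=1}^N\Bigl(\prod_{j<i}\beta(u_i,v_j)\prod_{j>i}\gamma(u_i,v_j)\Bigr)\Bigr]\\
=(-\omega)^{\binom N2}\prod_{i=1}^Nu_i^{N-1}\;S_N(r_1,\dots,r_N,s_1,\dots,s_N).
\end{multline*}
\end{corollary}

\begin{proof}
Substitute $X=(1-\omega u)/(u-\omega)$, an invertible change of variable. Using
$1+\omega+\omega^2=0$ we find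
\[
X+\omega=\frac{1-\omega^2}{u-\omega},\qquad X+\omega^2=\frac{(\omega^2-\omega)u}{u-\omega},\qquad
X-1=\frac{\omega^2(u-1)}{u-\omega}.
\]
Since $D=(X+\omega)(X+\omega^2)$ and $(1-\omega^2)(\omega^2-\omega)=-3\omega$, we get
$D=-3\omega u/(u-\omega)^2$. Therefore
\[
c=2+\frac{(u-\omega)^2}{\omega u}=\omega^2u+\omega u^{-1},\qquad
b=2+\frac{(1-\omega u)^2}{\omega u}=\omega u+\omega^2u^{-1},\qquad
a=-b-c=u+u^{-1}.
\]
For $s=v+v^{-1}$ it follows that $\beta(u,v)=u^2-\omega^2su+\omega=-\omega^2u(s-b)$ and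
$\gamma(u,v)=u^2-\omega su+\omega^2=-\omega u(s-c)$. For the kernel, multiply
numerator and denominator by $(u_p-\omega)(u_q-\omega)$. The numerator
$1+X_p(X_q-1)$ becomes
\[
(u_p-\omega)(u_q-\omega)+(\omega^2-u_p)(u_q-1)=-\omega(1-\omega)(u_q-\omega^2u_p),
\]
and the denominator $(X_q-1)-(X_p-1)$ becomes $\omega^2(1-\omega)(u_q-u_p)$. Hence
\[
\frac{u_q-\omega^2u_p}{u_q-u_p}=-\omega\,K(X_p,X_q);
\]
comparing zeros shows that $\theta$ is the map $u\mapsto\omega^2u$. Each term of
the symmetrizer has $\binom N2$ factors $\beta$, $\binom N2$ factors $\gamma$ and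
$\binom N2$ kernel factors, and each $u_i$ occurs in $N-1$ of the $\beta$ and $\gamma$.
As $(-\omega^2)(-\omega)=1$, the left side is
$(-\omega)^{\binom N2}\prod_iu_i^{N-1}Z_N(X;s)$, and Theorem~\ref{thm:key} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fischer}
I.~Fischer, \emph{The number of monotone triangles with prescribed bottom row},
Adv. Appl. Math. 37 (2006) 249--267.

\bibitem{Riegler}
Lukas Riegler, \emph{Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem},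
arXiv:1207.4437 (2012).

\end{thebibliography}
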